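\title{Twisting geodesics and the local $\operatorname{ATB}(\epsilon)$-condition in $\mathrm{RCD}(K,N)$-spaces}

\begin{abstract}
The $\operatorname{ATB}(\epsilon)$-condition bounds the number of points that can be seen from one point under pairwise comparison angle at least $\epsilon$. Lebedeva, Ohta and Zolotov asked whether every $\mathrm{RCD}(K,N)$-space satisfies it locally for some $\epsilon\in(0,\pi/6)$. The answer is no. We construct a continuous Riemannian metric on $\mathbb R^3$, smooth off the origin and a noncollapsed limit of complete smooth metrics with $\mathrm{Ric}\ge0$, for which the local condition fails for every $\epsilon\in(0,\pi)$. Weighted planar sectors give counterexamples for every $N>2$, while for $N\le2$ the condition always holds. In the examples, the minimal geodesics issuing from the origin drift through the scales along a flow on the space of directions.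
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

Let $(X,d)$ be a metric space and $p,x,y\in X$ with $x,y\ne p$. The \emph{comparison angle} $\tilde\angle xpy\in[0,\pi]$ is the angle at $\tilde p$ of a triangle $\tilde x\tilde p\tilde y$ in $\mathbb R^2$ with side lengths $d(x,p)$, $d(p,y)$, $d(x,y)$; that is,
\[
\cos\tilde\angle xpy=\frac{d(p,x)^2+d(p,y)^2-d(x,y)^2}{2\,d(p,x)\,d(p,y)} .
\]

\begin{definition}\label{def:atb}
Let $\epsilon\in(0,\pi)$. The space $X$ satisfies the \emph{$\operatorname{ATB}(\epsilon)$-condition} if there is $C\in\mathbb N$ such that $\#S\le C$ for every $p\in X$ and every finite set $S\subset X\setminus\{p\}$ with $\tilde\angle xpy\ge\epsilon$ for all distinct $x,y\in S$. It satisfies the \emph{local $\operatorname{ATB}(\epsilon)$-condition} if every point has a neighborhood that satisfies the $\operatorname{ATB}(\epsilon)$-condition with the induced metric.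
\end{definition}

The condition does not change when $d$ is multiplied by a constant, and it becomes weaker as $\epsilon$ grows. Failure for $\epsilon$ close to $\pi$ is therefore the strongest kind of failure.

For $K\in\mathbb R$ and $N\in(1,\infty)$, the $\mathrm{RCD}(K,N)$-spaces are the metric measure spaces with Ricci curvature at least $K$ and dimension at most $N$ in the sense of Lott, Sturm and Villani whose Cheeger energy is quadratic; the definition is recalled in Section~\ref{sec:background}. Lebedeva, Ohta and Zolotov \cite{LOZ} posed the following problem.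

\medskip
\noindent\textbf{Question.} \emph{Does every $\mathrm{RCD}(K,N)$-space, $K\in\mathbb R$, $N\in(1,\infty)$, satisfy the local $\operatorname{ATB}(\epsilon)$-condition for some $\epsilon\in(0,\pi/6)$?}
\medskip

The interest of the range $\epsilon<\pi/6$ comes from self-contracted curves, the maps $\gamma$ from an interval to $X$ with $d(\gamma(t_2),\gamma(t_3))\le d(\gamma(t_1),\gamma(t_3))$ for $t_1\le t_2\le t_3$: the local $\operatorname{ATB}(\epsilon)$-condition for such an $\epsilon$ would yield the rectifiability of bounded self-contracted curves in the space. This paper treats the angle condition only. The answer to the question is negative.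

\begin{theorem}\label{thm:A}
There is a continuous Riemannian metric $\hat g$ on $\mathbb R^3$, smooth on $\mathbb R^3\setminus\{0\}$, such that $X=(\mathbb R^3,d_{\hat g},\mathrm{vol}_{\hat g})$ is a pointed measured Gromov--Hausdorff limit, without collapse, of complete smooth Riemannian metrics on $\mathbb R^3$ with $\mathrm{Ric}\ge0$. So $X$ is an $\mathrm{RCD}(0,3)$-space, hence an $\mathrm{RCD}(0,N)$-space for every $N\ge3$. For every $\epsilon\in(0,\pi)$, every neighborhood of $0$ contains an infinite set $S\not\ni0$ with $\tilde\angle x0y\ge\epsilon$ for all distinct $x,y\in S$. In particular, $X$ fails the local $\operatorname{ATB}(\epsilon)$-condition for every $\epsilon\in(0,\pi)$.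
\end{theorem}

Here ``without collapse'' means that the Riemannian volume measures themselves, not renormalized, converge to $\mathrm{vol}_{\hat g}$. The second theorem determines the range of $N$. Its first part relies on published structure theorems, which are stated in Section~\ref{sec:positive}.

\begin{theorem}\label{thm:B}
Let $N\in(1,\infty)$.
\begin{enumerate}
\item If $N\le2$, every $\mathrm{RCD}(K,N)$-space satisfies the local $\operatorname{ATB}(\epsilon)$-condition for every $\epsilon\in(0,\pi)$.
\item If $N>2$, then for every $D\in(0,\pi)$ there is an $\mathrm{RCD}(0,N)$-space that fails the local $\operatorname{ATB}(\epsilon)$-condition for all $\epsilon\in(0,D)$.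
\end{enumerate}
\end{theorem}

Taking $D=\pi/6$ in part (2), we see that for given $N$ all $\mathrm{RCD}(K,N)$-spaces, $K\in\mathbb R$, satisfy the local $\operatorname{ATB}(\epsilon)$-condition for some $\epsilon\in(0,\pi/6)$ exactly when $N\le2$.

\subsection{One scale and many scales}

In $\mathbb R^n$ comparison angles are angles, so the directions from $p$ to the points of $S$ form an $\epsilon$-separated subset of the unit sphere, and $\operatorname{ATB}(\epsilon)$ holds. In a general space write $R=d(p,x)\ge r=d(p,y)$. Two forms of the law of cosines show what the condition measures: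
\begin{align}
d(x,y)^2&=(R-r)^2+4Rr\sin^2\big(\tfrac12\tilde\angle xpy\big),\label{eq:onescale}\\
\cos\tilde\angle xpy&=c+\frac{r}{2R}\,(1-c^2),\qquad c:=\frac{R-d(x,y)}{r}\in[-1,1].\label{eq:twoscales}
\end{align}
(For the second, insert $d(x,y)=R-rc$ into the definition.)

By \eqref{eq:onescale}, the points of $S$ in an annulus $t\le d(p,\cdot)\le2t$ are $2t\sin(\epsilon/2)$-separated. An $\mathrm{RCD}(K,N)$-space satisfies the Bishop--Gromov inequality, so its measure is doubling on bounded sets and each such annulus contains boundedly many points of $S$. A counterexample must therefore use more and more scales. For $r\ll R$, formula \eqref{eq:twoscales} says that the angle is essentially $\arccos c$, and $c$ records how much closer to the far point $x$ one gets by moving from $p$ to the near point $y$. So the angle compares the direction of $y$ with the direction in which a geodesic from $p$ to $x$ crosses the small sphere through $y$.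

Under a lower bound on sectional curvature the scales can be removed: comparison angles grow, up to a controlled error, when points slide toward $p$ along geodesics, so all of $S$ can be moved to the smallest scale and counted there (Proposition~\ref{prop:alex}). It is natural to guess that a Ricci bound suffices as well, at least at points where the space is infinitesimally Euclidean. Theorem~\ref{thm:A} shows that this guess is wrong. Since $\hat g$ is continuous, small balls around $0$ are bi-Lipschitz to Euclidean balls with constants tending to $1$, and nothing unusual is visible at any single scale. What fails is the coherence of directions across scales. The geodesics issuing from $0$ drift, more and more slowly but for an infinite total time, along the flow of a vector field $W$ on the sphere of directions. Suppose one orbit of $W$ runs from a direction $y$ to a distant limit $y_\infty$, and place points $x_1,x_2,\dots$ in direction $y$ at rapidly decreasing distances $r_1\gg r_2\gg\cdots$ from $0$. At scale $r_j$, the geodesics to all earlier points $x_i$ have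 drifted close to $y_\infty$, while $x_j$ lies in direction $y$.

Section~\ref{sec:twisted} makes this mechanism precise; it involves no curvature. The price of the drift is negative curvature, and Sections~\ref{sec:three} and~\ref{sec:sector} pay it in two different ways. In dimension three, a divergence-free $W$ removes the first-order error in the radial Ricci curvature, and a slowly opening cone angle absorbs what remains. In dimension two, a strictly concave weight absorbs the first-order error.

\section{Background on $\mathrm{RCD}$-spaces}\label{sec:background}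

Throughout, $(X,d)$ is a complete, separable, geodesic metric space and $m$ is a nonzero, locally finite Borel measure with $\operatorname{supp}m=X$.

\subsection*{Optimal transport}
Let $\mathcal P_2(X)$ be the set of Borel probability measures with finite second moment. A coupling of $\mu_0,\mu_1\in\mathcal P_2(X)$ is \emph{optimal} if it minimizes $\int d^2$ among measures on $X\times X$ with marginals $\mu_0,\mu_1$. Let $\mathrm{Geo}(X)$ be the space of constant-speed minimizing geodesics $\gamma:[0,1]\to X$, and $\mathrm{ev}_t(\gamma)=\gamma_t$. An \emph{optimal dynamical plan} from $\mu_0$ to $\mu_1$ is a probability measure $\Pi$ on $\mathrm{Geo}(X)$ such that $(\mathrm{ev}_0,\mathrm{ev}_1)_\#\Pi$ is an optimal coupling; such plans exist, and $\mu_t=(\mathrm{ev}_t)_\#\Pi$ is a geodesic for the Wasserstein distance $W_2$. The normalized restriction of an optimal plan to a set of geodesics with endpoints in a prescribed set is optimal between its own marginals, since a cheaper coupling of that part would give a cheaper coupling of the whole.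

\subsection*{Curvature-dimension conditions}
For $t\in[0,1]$ and $\theta>0$ put $\sigma^{(t)}_{K,N}(\theta)=\mathfrak s(t\theta)/\mathfrak s(\theta)$, where $\mathfrak s''+\frac KN\mathfrak s=0$, $\mathfrak s(0)=0$, $\mathfrak s'(0)=1$, with the conventions $\sigma^{(t)}_{K,N}(\theta)=\infty$ if $K\theta^2\ge N\pi^2$ and $\sigma^{(t)}_{K,N}(0)=t$. Put $\tau^{(t)}_{K,N}=t^{1/N}(\sigma^{(t)}_{K,N-1})^{1-1/N}$. The space $(X,d,m)$ satisfies $\mathrm{CD}(K,N)$ if any two measures $\mu_0=\rho_0m$, $\mu_1=\rho_1m$ in $\mathcal P_2(X)$ are joined by an optimal dynamical plan $\Pi$ with $\mu_t=\rho_tm$ and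
\[
\int\rho_t^{1-1/N'}dm\ge\int\Big[\tau^{(1-t)}_{K,N'}\big(d(\gamma_0,\gamma_1)\big)\rho_0(\gamma_0)^{-1/N'}+\tau^{(t)}_{K,N'}\big(d(\gamma_0,\gamma_1)\big)\rho_1(\gamma_1)^{-1/N'}\Big]d\Pi(\gamma)
\]
for all $t\in[0,1]$ and $N'\ge N$. The reduced condition $\mathrm{CD}^*(K,N)$ has $\sigma$ in place of $\tau$; as $\tau\ge\sigma$, it is implied by $\mathrm{CD}(K,N)$. For $K=0$ both coefficients equal $t$, the two conditions coincide, and they read
\begin{equation}\label{eq:CD0}
\int\rho_t^{1-1/N'}dm\ \ge\ (1-t)\int\rho_0^{1-1/N'}dm+t\int\rho_1^{1-1/N'}dm\qquad(N'\ge N).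
\end{equation}
Only this case will be verified by hand. It is immediate from the definition that $\mathrm{CD}(0,N)$ implies $\mathrm{CD}(0,N'')$ for $N''\ge N$.

\subsection*{Cheeger energy}
For a Lipschitz function $u$ let $\operatorname{lip}u(x)=\limsup_{y\to x}|u(y)-u(x)|/d(x,y)$. The Cheeger energy of $u\in L^2(m)$ is
\[
\mathrm{Ch}(u)=\inf\Big\{\liminf_{i\to\infty}\tfrac12\int(\operatorname{lip}u_i)^2dm\ :\ u_i\ \text{Lipschitz},\ u_i\to u\text{ in }L^2(m)\Big\}.
\]
The space is \emph{infinitesimally Hilbertian} if $\mathrm{Ch}$ is a quadratic form, that is, satisfies the parallelogram identity. An \emph{$\mathrm{RCD}(K,N)$-space} is an infinitesimally Hilbertian space that satisfies $\mathrm{CD}(K,N)$; $\mathrm{RCD}^*(K,N)$ is defined with $\mathrm{CD}^*(K,N)$.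

\subsection*{Convergence}
Proper pointed spaces $(X_k,d_k,m_k,p_k)$ converge to $(X,d,m,p)$ in the pointed measured Gromov--Hausdorff (pmGH) sense if there are Borel maps $\iota_k:X_k\to X$ with $\iota_k(p_k)=p$ such that for all $R>\delta>0$ and all large $k$ the map $\iota_k$ distorts distances in $B_R(p_k)$ by at most $\delta$ and $\iota_k(B_R(p_k))$ is $\delta$-dense in $B_{R-\delta}(p)$, and such that $(\iota_k)_\#m_k\to m$ against continuous functions of compact support. We use only the following case, in which $\iota_k$ is the inclusion and the conditions can be read off: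
\begin{equation}\label{eq:pmGH}
\begin{gathered}
p\in X_k\subset X,\quad (1-\delta_k)d\le d_k\le(1+\delta_k)d\ \text{ on }X_k,\quad X_k\text{ is $\delta_k$-dense in }X,\\
\delta_k\to0,\quad m_k\to m\ \text{ against compactly supported continuous functions}.
\end{gathered}
\end{equation}
Two theorems will be used.
\begin{itemize}
\item[(R1)] A complete Riemannian $3$-manifold with $\mathrm{Ric}\ge0$, with its volume measure, is an $\mathrm{RCD}(0,3)$-space (Sturm, Lott--Villani).
\item[(R2)] The class $\mathrm{RCD}(0,N)$ is closed under pmGH convergence. See Sturm, Lott--Villani and \cite[Thm.~29.25]{Vil} for $\mathrm{CD}$, and Ambrosio--Gigli--Savar\'e, \cite{GMS} and \cite{EKS} for $\mathrm{RCD}$.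
\end{itemize}

\section{Monotone angles: the case $N\le2$}\label{sec:positive}

For $N\le2$ the structure theory reduces the problem to Alexandrov spaces. Let $\tilde\angle^{-1}xpy$ denote the comparison angle taken in the hyperbolic plane $\mathbb H^2$. We use two properties of a complete $n$-dimensional Alexandrov space $X$ of curvature $\ge-1$. \emph{Monotonicity} (Toponogov): if $x'\ne p$ lies on a geodesic $px$ and $y'\ne p$ on a geodesic $py$, then $\tilde\angle^{-1}x'py'\ge\tilde\angle^{-1}xpy$. \emph{Bishop--Gromov}: $\mathcal H^n(B_t(x))/V(t)$ is nonincreasing in $t$, where $V(t)=\int_0^t\sinh^{n-1}$, and balls have positive finite measure.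

\begin{proposition}\label{prop:alex}
A complete finite-dimensional Alexandrov space of curvature bounded below satisfies the local $\operatorname{ATB}(\epsilon)$-condition for every $\epsilon\in(0,\pi)$.
\end{proposition}

\begin{proof}
After rescaling, the curvature is $\ge-1$; let $n$ be the dimension. Let $U$ be a ball of radius $\rho\le1$ with $2\pi(\cosh2\rho-1)\le\epsilon/2$, let $p\in U$, and let $S\subset U\setminus\{p\}$ be finite with pairwise $\tilde\angle\ge\epsilon$.

Monotonicity holds for hyperbolic angles, so we first pass to them. Since $\mathbb H^2$ is $\mathrm{CAT}(0)$, each angle of a hyperbolic triangle is at most the corresponding angle of the Euclidean triangle with the same sides. The three differences are thus nonnegative, and they add up to $\pi$ minus the hyperbolic angle sum, which is the area. A triangle with sides $\le2\rho$ lies in the disc of radius $2\rho$ about a vertex, whose area is $2\pi(\cosh2\rho-1)$. Hence $\tilde\angle^{-1}xpy\ge\epsilon/2$ for distinct $x,y\in S$.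

Now move $S$ to one scale. Let $t=\min_{x\in S}d(p,x)\le2$, and for $x\in S$ let $x'$ be the point at distance $t$ from $p$ on a chosen geodesic $px$. By monotonicity $\tilde\angle^{-1}x'py'\ge\epsilon/2$. Put $\varsigma=\sin(\epsilon/4)$. In an isosceles hyperbolic triangle with legs $t$, apex angle $\theta$ and base $l$ one has $\sinh(l/2)=\sinh t\,\sin(\theta/2)$. So $\sinh(\frac12d(x',y'))\ge\varsigma\sinh t\ge\sinh(\varsigma t)$ by convexity of $\sinh$, and $d(x',y')\ge2\varsigma t$.

The balls $B_{\varsigma t}(x')$ are disjoint. If $x_0'$ is the center for which the measure is smallest, they all lie in $B_{3t}(x_0')$. Using $\xi\le\sinh\xi\le\frac{\sinh6}6\xi$ on $[0,6]$,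
\[
\#S\le\frac{\mathcal H^n(B_{3t}(x_0'))}{\mathcal H^n(B_{\varsigma t}(x_0'))}\le\frac{V(3t)}{V(\varsigma t)}\le\Big(\frac{\sinh6}{6}\Big)^{n-1}\Big(\frac3\varsigma\Big)^n .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $(X,d,m)$ be an $\mathrm{RCD}(K,N)$-space with $N\le2$. For a one-point space there is nothing to prove. Otherwise, by Mondino--Naber and Bru\'e--Semola, there is a unique integer $n$ with $1\le n\le N$, the \emph{essential dimension}, such that $m$-almost every point has $\mathbb R^n$ as its unique tangent cone (limit of rescalings of $X$ at that point).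

\emph{Case $n=1$.} An $\mathrm{RCD}^*(K,N)$-space that has a point with unique tangent cone $\mathbb R$ is isometric to $\mathbb R$, $[0,\infty)$, $[0,l]$ or a circle \cite{KL}. Every point then has a neighborhood isometric to an interval. There, two points on the same side of $p$ have comparison angle $0$, so $\#S\le2$.

\emph{Case $n=2$.} Then $N=2$. An $\mathrm{RCD}(K,N)$-space of essential dimension $N$ has $m=c\,\mathcal H^N$ for a constant $c>0$ \cite{BGHZ}. Multiplying the measure by a constant preserves the $\mathrm{RCD}$ condition, so $(X,d,\mathcal H^2)$ is $\mathrm{RCD}(K,2)$, and such a space is a $2$-dimensional Alexandrov space of curvature $\ge K$ \cite{LS}. Proposition~\ref{prop:alex} applies.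
\end{proof}

\section{Twisted cones}\label{sec:twisted}

\subsection{A planar example}\label{subsec:example}

We look for a surface that resembles a flat sector at every scale near its apex, but in which the opening angle is carried by different geodesics at different scales. Put $s=\log r$ and $\tau(s)=\log|s|$ for $s<-1$, and consider in coordinates $(r,c)\in(0,e^{-1})\times\mathbb R$ the metric
\[
dr^2+J^2dc^2,\qquad J=r\operatorname{sech}^2(c+\tau(s)).
\]
These are geodesic polar coordinates: the lines $c=\mathrm{const}$ realize the distance between the curves $r=\mathrm{const}$. Each such curve has length $r\int\operatorname{sech}^2=2r$, as in a flat sector of angle $2$. But nearly all of this length lies in a window around $c=-\tau(s)$, and the window moves to $-\infty$ as $r\to0$.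

The angular coordinate at scale $r$ is $\omega=\tanh(c+\tau(s))\in(-1,1)$. With $a=\tau'=-1/|s|$ we have $\operatorname{sech}^2(c+\tau)\,dc=d\omega-a(1-\omega^2)\,ds$, so the metric is
\[
dr^2+r^2\big(d\omega-a(s)W(\omega)\,ds\big)^2,\qquad W(\omega)=1-\omega^2,
\]
which differs from the flat metric $dr^2+r^2d\omega^2$ by a relative error $O(1/|s|)$. Fix $M>1$ and let $x_j$ be the point with $\omega=0$ and $s_j=-M^j$. It lies on the radial geodesic $c=-j\log M$. For $i<j$ the radial geodesic through $x_i$ meets the circle $r=r_j$ at
\[
\omega=\tanh\big((j-i)\log M\big)\ \ge\ \frac{M^2-1}{M^2+1},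
\]
which is close to $1$ for large $M$; see Figure~\ref{fig:drift}. While $r$ varies by a bounded factor around $r_j$, the function $\tau$ varies by $O(1/|s_j|)$ only, so near scale $r_j$ this geodesic is almost a straight ray that makes an angle close to $1$ with the direction of $x_j$. One expects $d(x_i,x_j)\approx r_i-r_j\cos1$ and, by \eqref{eq:twoscales}, $\tilde\angle x_i0x_j\approx1$ for \emph{all} pairs $i<j$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15,yscale=1.25]
\draw (-0.6,1) -- (8.6,1) node[right] {$\omega=1$};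
\draw (-0.6,-1) -- (8.6,-1) node[right] {$\omega=-1$};
\draw[dashed] (-0.6,0) -- (8.6,0) node[right] {$\omega=0$};
\draw[thick,domain=0:8.4,smooth] plot (\x,{tanh(\x)});
\draw[thick,domain=2.5:8.4,smooth] plot (\x,{tanh(\x-2.5)});
\draw[thick,domain=5:8.4,smooth] plot (\x,{tanh(\x-5)});
\fill (0,0) circle (1.5pt) node[below] {$x_1$};
\fill (2.5,0) circle (1.5pt) node[below] {$x_2$};
\fill (5,0) circle (1.5pt) node[below right] {$x_3$};
\draw[dotted] (5,-1) -- (5,1) node[above] {$r=r_3$};
\draw[->] (2.5,-1.3) -- (5.5,-1.3) node[right] {$\tau$ (toward the apex)};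
\end{tikzpicture}
\caption{The planar example, with flow time $\tau=\log|\log r|$ drawn horizontally and the angular coordinate $\omega$ vertically. The thick curves are the geodesics from $x_1,x_2,x_3$ to the apex. On the circle $r=r_3$ the geodesics from $x_1$ and $x_2$ are close to $\omega=1$, while $x_3$ lies at $\omega=0$.}\label{fig:drift}
\end{figure}

Two things remain to be done. First, the expected estimate must be proved with an error much smaller than $r_j$, although curves from $x_i$ to $x_j$ cross all scales up to $r_i$; closeness to the flat metric only gives an error of order $r_i/|s_i|\gg r_j$. Second, the example has the wrong curvature. With $w=\operatorname{sech}^2(c+\tau)=1-\omega^2$ we have $J_{rr}=r^{-1}[(a+a_s)w_c+a^2w_{cc}]$, $w_c=-2\omega w$ and $w_{cc}=(6\omega^2-2)w$, so the Gauss curvature is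
\[
-\frac{J_{rr}}J=\frac{2(a+a_s)\omega-a^2(6\omega^2-2)}{r^2}=-\frac{2\omega}{|s|\,r^2}+O\Big(\frac1{s^2r^2}\Big),
\]
which is unbounded below near the apex. The rest of this section deals with the first point.

\subsection{The setting}\label{subsec:setting}

Let $Y$ be the round unit sphere $S^2$ or an interval $[-\ell,\ell]$ with $0<\ell<\pi/2$, and let $Z$ be the Euclidean cone over $Y$: the space $\mathbb R^3$, respectively the planar sector $\{|\omega|\le\ell\}$, with polar coordinates $(r,\omega)$, $r\ge0$, $\omega\in Y$. Put $s=\log r$. Let $W$ be a smooth vector field on $Y$ whose flow $\Psi_t$, $t\in\mathbb R$, maps $Y$ to $Y$, and let $L=\sup|\nabla W|$. A tangent vector transported by the flow satisfies $|\partial_t|d\Psi_tV|^2|\le2L|d\Psi_tV|^2$, so by Gronwall's inequality, applied along a minimizing geodesic of $Y$,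
\begin{equation}\label{eq:lip}
d_Y(\Psi_t\omega_1,\Psi_t\omega_2)\le e^{L|t|}d_Y(\omega_1,\omega_2).
\end{equation}
For smooth functions $f(r)>0$ and $a(s)$ consider on $Z\setminus\{0\}$ the metric
\begin{equation}\label{eq:metric}
\hat g=dr^2+f(r)^2\,|d\omega-a(s)W(\omega)\,ds|^2 .
\end{equation}
Thus a vector $v$ with components $(v_r,v_\omega)$ has $|v|_{\hat g}^2=v_r^2+f^2|\xi|^2$ with $\xi=v_\omega-\frac{a\,v_r}rW$, while its Euclidean norm is $|v|_E^2=v_r^2+r^2|v_\omega|^2$. If $|W|\le1$ and $f\le r$, the triangle inequality for the vectors $(v_r,f\xi)$ and $(v_r,rv_\omega)$ gives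
\begin{equation}\label{eq:compare}
\big||v|_{\hat g}-|v|_E\big|\le(r-f)|v_\omega|+f|a||W|\frac{|v_r|}r\le\Big(1-\frac fr+|a|\Big)|v|_E .
\end{equation}

\begin{definition}\label{def:twisted}
We call $(Z,\hat g)$ a \emph{twisted cone} if
\begin{itemize}
\item[(T1)] $\hat g$ is uniformly comparable to the Euclidean metric;
\item[(T2)] $a(s)\to0$ and $f(r)/r\to1$ as $s\to-\infty$;
\item[(T3)] $a\le0$ and $\int_{-\infty}^0|a|\,ds=\infty$.
\end{itemize}
The distance $d$ is the infimum of the $\hat g$-lengths of Euclidean-Lipschitz curves in $Z$.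
\end{definition}

A Lipschitz curve has zero velocity at almost every time at which it is at $0$, so these times do not contribute to the length. By (T1), $(Z,d)$ is bi-Lipschitz to a closed subset of Euclidean space; it is a complete proper length space, hence geodesic. Let $\tau$ be an antiderivative of $a$. By (T3), $\tau$ is nonincreasing and $\tau(s)\to+\infty$ as $s\to-\infty$. The example of Section~\ref{subsec:example}, with $a$ extended to $s\ge-1$ as a bounded nonpositive function, is a twisted cone with $\ell=1$ and $f=r$.

For $x=(R,y_0)$ define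
\[
\Gamma_x(r)=\Psi_{\tau(\log r)-\tau(\log R)}(y_0)\in Y .
\]
The curve $r\mapsto(r,\Gamma_x(r))$, $0<r\le R$, has $\xi=0$. It therefore has unit $\hat g$-speed, is Euclidean-Lipschitz by (T1), and joins $0$ to $x$ with length $R$. Every curve from $0$ to $x$ has length at least $\int|r'|\ge R$. Hence
\begin{equation}\label{eq:radial}
d(0,(R,y_0))=R,
\end{equation}
and the curve is a minimal geodesic, which follows the flow of $W$ forward as it approaches the apex.

\subsection{A lower bound for the distance}

In the Euclidean cone, $d(x,z)\ge R-r\cos\beta$ with $\beta$ the angle between $x$ and $z$, because the linear function $r\cos\beta$ is $1$-Lipschitz. We imitate this function. The angle $\beta$ is measured from the moving direction $\Gamma_x(r)$, so that the error caused by the twist is proportional to $|a|\beta$ and vanishes along the geodesic, where the gradient of $r\cos\beta$ is radial and there is no room for error. Away from the geodesic we create room by shrinking the angle by a factor $1-\nu$.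

\begin{lemma}\label{lem:distance}
Let $(Z,\hat g)$ be a twisted cone and $\nu\in(0,1)$. There is $r_\nu>0$ such that for $x=(R,y_0)$ and $z=(r,\omega)$ with $0<r\le R<r_\nu/2$,
\[
d(x,z)\ \ge\ R-r\cos\big((1-\nu)\,d_Y(\omega,\Gamma_x(r))\big).
\]
\end{lemma}

\begin{proof}
Write $\Gamma=\Gamma_x$ and define on $Z\setminus\{0\}$
\[
\beta(r,\omega)=d_Y(\omega,\Gamma(r))\in[0,\pi],\qquad\zeta=(1-\nu)\beta,\qquad u=r\cos\zeta .
\]
We show that $u$ changes along a curve in $\{0<r<r_\nu\}$ by at most its length, for an $r_\nu$ independent of $x$.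

Let $t\mapsto(r(t),\omega(t))$ be a Lipschitz curve in $Z\setminus\{0\}$ on a compact interval. It stays in a compact set away from $0$, so $r(t)$, $\omega(t)$ and $\beta(t)$ are Lipschitz. Fix $t$ where all three are differentiable, and put $\Delta=\tau(\log r(t+h))-\tau(\log r(t))=h\,ar'/r+o(h)$. Since $\Gamma(r(t+h))=\Psi_\Delta\Gamma(r(t))$, the triangle inequality and \eqref{eq:lip} give
\[
\beta(t+h)\le d_Y\big(\omega(t+h),\Psi_\Delta\omega(t)\big)+e^{L|\Delta|}\beta(t).
\]
The first term is $|h\omega'-\Delta W|+o(h)=|h||\xi|+o(h)$, where $\xi=\omega'-\frac{ar'}rW$. Dividing by $|h|$ and letting $h\to0$ from the right and from the left bounds $\beta'$ and $-\beta'$: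
\[
|\beta'|\le|\xi|+L|a|\frac{|r'|}r\,\beta .
\]
From $u'=r'\cos\zeta-r\zeta'\sin\zeta$ we get
\[
|u'|\le|r'|\big(|\cos\zeta|+L|a|\,\zeta\sin\zeta\big)+f|\xi|\cdot(1-\nu)\frac rf\sin\zeta ,
\]
and by the Cauchy--Schwarz inequality $u'^2\le(r'^2+f^2|\xi|^2)\,Q$ with
\[
Q=\big(|\cos\zeta|+L|a|\zeta\sin\zeta\big)^2+(1-\nu)^2(r/f)^2\sin^2\zeta .
\]
The dangerous term is the cross term $2L|a||\cos\zeta|\,\zeta\sin\zeta$, which must be bounded by a small multiple of $\sin^2\zeta$. Here the factor $1-\nu$ helps a second time, by keeping $\zeta$ away from $\pi$: since $0\le\zeta\le(1-\nu)\pi$ and $\zeta/\sin\zeta$ increases on $(0,\pi)$, we have $\zeta\le C_\nu\sin\zeta$ with $C_\nu=(1-\nu)\pi/\sin(\nu\pi)$. Therefore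
\[
Q\le1-\sin^2\zeta\,\Big[1-2L|a|C_\nu-\pi^2L^2a^2-(1-\nu)^2(r/f)^2\Big].
\]
By (T2) the bracket tends to $1-(1-\nu)^2>0$ as $r\to0$. Choose $r_\nu$ so that it is nonnegative for $r<r_\nu$. Then $|u'|$ is at most the speed for curves in $\{0<r<r_\nu\}$.

Now take any Lipschitz curve from $x$ to $z$. If it stays in $\{0<r<r_\nu\}$, its length is at least $u(x)-u(z)=R-r\cos\zeta(z)$, because $\beta(x)=0$. If it passes through $0$, its length is at least $R+r$. If it leaves $\{r<r_\nu\}$, its length is at least $(r_\nu-R)+(r_\nu-r)>2R\ge R+r$. In all cases the length is at least $R-r\cos\zeta(z)$.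
\end{proof}

\subsection{Failure of the angle condition}

\begin{proposition}\label{prop:failure}
Let $(Z,\hat g)$ be a twisted cone, let $y\in Y$ satisfy $\Psi_t(y)\to y_\infty$ as $t\to+\infty$, and let $0<\epsilon<d_Y(y,y_\infty)$. Then for every $\rho>0$ there is an infinite set $S\subset\{0<r<\rho\}$ with $\tilde\angle x0x'\ge\epsilon$ for all distinct $x,x'\in S$. Hence $(Z,d)$ fails the local $\operatorname{ATB}(\epsilon)$-condition.
\end{proposition}

\begin{proof}
Choose $\epsilon<\alpha<\alpha'<d_Y(y,y_\infty)$ and $\nu\in(0,1)$ with $(1-\nu)\alpha'\ge\alpha$. Choose $T$ with $d_Y(y,\Psi_ty)\ge\alpha'$ for all $t\ge T$, and $\lambda\in(0,1)$ with $\cos\alpha+\lambda/2\le\cos\epsilon$. By (T3) there are radii $\min(\rho,r_\nu/2)>r_1>r_2>\cdots$ with $r_{j+1}\le\lambda r_j$ and $\tau(\log r_{j+1})-\tau(\log r_j)\ge T$. Put $x_j=(r_j,y)$.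

Let $i<j$. Then $\Gamma_{x_i}(r_j)=\Psi_t(y)$ with $t=\tau(\log r_j)-\tau(\log r_i)\ge T$, so $(1-\nu)\,d_Y(y,\Gamma_{x_i}(r_j))\in[\alpha,\pi]$, and Lemma~\ref{lem:distance} gives $d(x_i,x_j)\ge r_i-r_j\cos\alpha$. By \eqref{eq:radial} we may apply \eqref{eq:twoscales} with $R=r_i$, $r=r_j$ and $c\le\cos\alpha$:
\[
\cos\tilde\angle x_i0x_j\le\cos\alpha+\frac{r_j}{2r_i}\le\cos\alpha+\frac\lambda2\le\cos\epsilon .
\]
By \eqref{eq:radial} the sets $\{r<\rho\}$ are the balls about $0$, so every neighborhood of $0$ contains arbitrarily large finite sets as in Definition~\ref{def:atb}.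
\end{proof}

\begin{remark}\label{rem:hypotheses}
If $\int_{-\infty}^0|a|<\infty$, the flow time between two small scales is small, and $d_Y(y,\Gamma_{x_i}(r_j))\to0$ as $i,j\to\infty$. If $W$ is a Killing field, then $y_\infty$ is fixed by the isometries $\Psi_t$, so $d_Y(y,y_\infty)=d_Y(\Psi_ty,y_\infty)\to0$ and the proposition is empty. So $W$ must deform the metric of $Y$, and this is what produces curvature.
\end{remark}

\section{A three-dimensional Ricci limit}\label{sec:three}

We prove Theorem~\ref{thm:A}. Let $Y=S^2$ with round metric $g_0$.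

\subsection{Ricci curvature of a twisted metric}

Let $\hat g$ be given by \eqref{eq:metric}, let $\tau'=a$ and $\Phi_r=\Psi_{\tau(\log r)}$. As in the planar example we pass to coordinates in which the radial geodesics are coordinate lines. Substituting $\omega=\Phi_r\theta$ gives $d\omega-aW\,ds=(\Phi_r)_*d\theta$, so the diffeomorphism $(r,\theta)\mapsto(r,\Phi_r\theta)$ of $\mathbb R^3\setminus\{0\}$ pulls $\hat g$ back to
\[
g=dr^2+G_r,\qquad G_r=f^2h_r,\qquad h_r=\Phi_r^*g_0 .
\]
For a metric of this form, the shape operator $V\mapsto\nabla_V\partial_r$ of the slices is $A=\frac12G^{-1}\partial_rG$. Let $V,V'$ be an orthonormal basis tangent to a slice and $\mathcal K$ the Gauss curvature of the slice. The Riccati equation says that the sectional curvature of the plane spanned by $\partial_r,V$ is $-\langle(\partial_rA)V,V\rangle-|AV|^2$; here $\partial_rA$ is the derivative at fixed $\theta$, which differs from the covariant derivative by the commutator $[A,A]=0$. The Gauss equation says that the curvature of the plane $V,V'$ is $\mathcal K-\det A=\mathcal K-\operatorname{tr}A\,\langle AV,V\rangle+|AV|^2$.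 Together with the traced Codazzi equation,
\begin{equation}\label{eq:ricgeneral}
\begin{aligned}
\mathrm{Ric}(\partial_r,\partial_r)&=-\partial_r\operatorname{tr}A-\operatorname{tr}A^2,\\
\mathrm{Ric}(V,V)&=\mathcal K-\operatorname{tr}A\,\langle AV,V\rangle-\langle(\partial_rA)V,V\rangle,\\
|\mathrm{Ric}(\partial_r,V)|&=|(\operatorname{div}A)(V)-V(\operatorname{tr}A)|,
\end{aligned}
\end{equation}
where $(\operatorname{div}A)(V)$ is the trace of $V''\mapsto(\nabla_{V''}A)V$ on the slice. This $1$-form does not change when the slice metric is multiplied by a constant.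

Let $M=\frac12g_0^{-1}\mathcal L_Wg_0$, a symmetric $(1,1)$-tensor on $S^2$ with $\operatorname{tr}M=\operatorname{div}W$. Since $\partial_r\Phi_r^*=\frac ar\Phi_r^*\mathcal L_W$, we find
\begin{equation}\label{eq:AP}
A=\frac{f'}fI+P,\qquad P=\frac ar\Phi_r^*M,\qquad \partial_rP=\frac{a_s-a}{r^2}\Phi_r^*M+\frac{a^2}{r^2}\Phi_r^*(\mathcal L_WM),
\end{equation}
with $a_s=da/ds$. The slices are round of curvature $\mathcal K=f^{-2}$, because $\Phi_r:(S^2,h_r)\to(S^2,g_0)$ is an isometry.

Positive curvature can only come from $f$. We write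
\begin{equation}\label{eq:f}
f(r)=\int_0^r\big(1-E(\log t)\big)\,dt,\qquad f'=1-E,\qquad f''=-E'/r,
\end{equation}
where $E'=dE/ds$. A positive $E$ makes the cone angle smaller than Euclidean and gives tangential curvature of order $E/r^2$; an increasing $E$ makes $f$ concave and gives radial curvature of order $E'/r^2$. The second resource is scarce, since $E'$ is integrable near $-\infty$ while $a$ is not.

\begin{remark}\label{rem:divfree}
This forces $\operatorname{div}W=0$. Let $a=-1/|s|$ and $E\to0$ as $s\to-\infty$, and put $w=(\operatorname{div}W)\circ\Phi_r$. By \eqref{eq:ricgeneral} and \eqref{eq:AP},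
\[
r^2\mathrm{Ric}(\partial_r,\partial_r)=\frac{2r}fE'-\Big(a_s-a+\frac{2rf'}fa\Big)w+O(a^2)=\frac{2r}fE'+\frac{(1+o(1))\,w}{|s|}+O(s^{-2}).
\]
The divergence integrates to zero over $S^2$. Unless it vanishes identically, it has a negative minimum, and $\mathrm{Ric}\ge0$ requires $E'\ge c/|s|$ with $c>0$ near $-\infty$, which contradicts $E\to0$.
\end{remark}

For divergence-free $W$ only quadratic errors remain in the radial direction.

\begin{proposition}\label{prop:ricci}
Let $\operatorname{div}W=0$, and let $B\ge1$ bound the pointwise Hilbert--Schmidt norms of $M$, $\operatorname{div}M$ and $\mathcal L_WM$. Let $E:\mathbb R\to[0,\frac12]$ be smooth and nondecreasing, let $f$ be given by \eqref{eq:f}, and suppose that on $\{a\ne0\}$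
\begin{equation}\label{eq:budget}
E\ge2B\big(3|a|+|a_s|+a^2\big),\qquad EE'\ge2B^2a^2 .
\end{equation}
Then $\mathrm{Ric}_{\hat g}\ge0$ on $\mathbb R^3\setminus\{0\}$, and $(1-E(s))\,r\le f(r)\le r$.
\end{proposition}

\begin{proof}
The bounds on $f$ hold because $0\le E(\log t)\le E(s)$ for $t\le r$. Now $P$ is symmetric and traceless, so $\operatorname{tr}A=2f'/f$ depends on $r$ only and $\operatorname{tr}A^2=2(f'/f)^2+|P|^2$. With $\partial_r(f'/f)=f''/f-(f'/f)^2$, formulas \eqref{eq:ricgeneral} become, for $|V|_g=1$,
\begin{align*}
\mathrm{Ric}(\partial_r,\partial_r)&=-\frac{2f''}f-|P|^2,\\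
\mathrm{Ric}(V,V)&=\frac{1-f'^2}{f^2}-\frac{f''}f-\frac{2f'}f\langle PV,V\rangle-\langle(\partial_rP)V,V\rangle,\\
|\mathrm{Ric}(\partial_r,V)|&=|(\operatorname{div}_hP)(V)|.
\end{align*}
As $\Phi_r$ is an isometry from $h_r$ to $g_0$, and norms of $(1,1)$-tensors are the same for $h_r$ and $G_r$, formula \eqref{eq:AP} gives
\[
|P|\le\frac{B|a|}r,\qquad|\operatorname{div}_hP|_h\le\frac{B|a|}r,\qquad|\partial_rP|\le\frac{B(|a_s|+|a|+a^2)}{r^2}.
\]

Consider a point with $a\ne0$. From $E\le\frac12$ and \eqref{eq:budget} we get $E'\ge4B^2a^2$. Using $f\le r$,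
\[
\mathrm{Ric}(\partial_r,\partial_r)\ge\frac{2E'-B^2a^2}{rf}\ge\frac{E'}{rf}.
\]
Using $1-f'^2=E(2-E)\ge E$, $f''\le0$, $0\le f'\le1$ and $f\le r$,
\[
\mathrm{Ric}(V,V)\ge\frac{E-B(3|a|+|a_s|+a^2)}{f^2}\ge\frac E{2f^2}.
\]
Since $|V|_h=1/f$, the second inequality in \eqref{eq:budget} gives
\[
\mathrm{Ric}(\partial_r,V)^2\le\frac{B^2a^2}{r^2f^2}\le\frac{EE'}{2r^2f^2}\le\frac{E'}{rf}\cdot\frac E{2f^2}\le\mathrm{Ric}(\partial_r,\partial_r)\,\mathrm{Ric}(V,V).
\]
So $\mathrm{Ric}$ is nonnegative on the plane spanned by $\partial_r$ and $V$, and every tangent vector lies in such a plane.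

In the interior of $\{a=0\}$, both $P$ and $\partial_rP$ vanish, the mixed term is zero, and the other two terms are nonnegative because $f''\le0$ and $0\le f'\le1$. The two open sets considered are together dense, so $\mathrm{Ric}\ge0$ everywhere by continuity.
\end{proof}

The mixed term dictates the choice of data. Integrating the second condition in \eqref{eq:budget} gives $E(s)^2\ge4B^2\int_{-\infty}^sa^2$. So we need $a$ square integrable but, by (T3), not integrable near $-\infty$. The choice $a=-1/|s|$ leads to $E=2B|s|^{-1/2}$, which is much larger than $|a|$, so that the first condition holds with room to spare.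

\subsection{An area-preserving flow with a long convergent orbit}

An area-preserving flow cannot attract an open set to a point, but Proposition~\ref{prop:failure} needs a single orbit only, and an orbit joining two saddle points will do. We rotate the gradient of $\frac12(\omega_1^2-\omega_3^2)$, which has saddles at $\pm\mathbf n$, $\mathbf n=(0,1,0)$, by a right angle:
\[
W(\omega)=\omega\times(\omega_1,0,-\omega_3)=(-\omega_2\omega_3,\ 2\omega_1\omega_3,\ -\omega_1\omega_2).
\]
This field is orthogonal to $\omega$, hence tangent to $S^2$, and there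
\[
|W|^2=\omega_2^2(\omega_1^2+\omega_3^2)+4\omega_1^2\omega_3^2\le\omega_2^2(\omega_1^2+\omega_3^2)+(\omega_1^2+\omega_3^2)^2=\omega_1^2+\omega_3^2\le1 .
\]
On $\mathbb R^3$ the $i$-th component of $W$ does not depend on $\omega_i$, so $\operatorname{div}_{\mathbb R^3}W=0$. As $W$ is homogeneous of degree $2$, we get $\operatorname{div}_{S^2}W=\operatorname{div}_{\mathbb R^3}W-\langle D_\omega W,\omega\rangle=-\langle2W,\omega\rangle=0$. The curve
\[
o(t)=\Big(\tfrac1{\sqrt2}\operatorname{sech}t,\ \tanh t,\ \tfrac1{\sqrt2}\operatorname{sech}t\Big)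
\]
lies on $S^2$ and is an integral curve: $o_1'=-\frac1{\sqrt2}\operatorname{sech}t\tanh t=-o_2o_3$, $o_2'=\operatorname{sech}^2t=2o_1o_3$, and $o_3'=o_1'=-o_1o_2$. It runs from $-\mathbf n$ to $\mathbf n$. So $\Psi_t(o(-t_0))\to\mathbf n$ as $t\to\infty$, and $d_{S^2}(o(-t_0),\mathbf n)\to\pi$ as $t_0\to\infty$.

\subsection{The metric and its smooth approximations}

Fix this $W$, let $B\ge1$ be as in Proposition~\ref{prop:ricci}, and put $s_0=25B^2$. All cutoff functions below are smooth with values in $[0,1]$.
\begin{itemize}
\item Let $E:\mathbb R\to(0,\frac12]$ be smooth and nondecreasing with $E(s)=2B|s|^{-1/2}$ for $s\le-s_0$. For example, integrate $B|s|^{-3/2}$ times a cutoff equal to $1$ for $s\le-s_0$ and to $0$ for $s\ge1-s_0$; then $E\le2B(s_0-1)^{-1/2}\le2/\sqrt{24}<\frac12$.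
\item Let $a=-\chi/|s|$ for $s<0$ and $a=0$ for $s\ge0$, where $\chi=1$ for $s\le-2s_0$, $\chi=0$ for $s\ge-s_0$, and $|\chi'|\le1$.
\item Let $f$ be given by \eqref{eq:f} and $\hat g$ by \eqref{eq:metric}.
\end{itemize}
To obtain smooth metrics we make the geometry Euclidean near the origin. The order matters: going toward $0$, we first switch off the twist while $E$ is still there to pay for it, and then switch off $E$, which keeps $E$ nondecreasing. For integers $k\ge2s_0$ let $a_k=\chi_ka$, where $\chi_k=0$ for $s\le-k-2$, $\chi_k=1$ for $s\ge-k$, $|\chi_k'|\le1$. Let $E_k=\tilde\chi_kE$, where $\tilde\chi_k$ is nondecreasing, $\tilde\chi_k=0$ for $s\le-k-3$, $\tilde\chi_k=1$ for $s\ge-k-2$. Let $f_k$ and $\hat g_k$ be defined by \eqref{eq:f} and \eqref{eq:metric} with data $E_k,a_k$. For $r\le e^{-k-3}$ we have $f_k=r$ and $a_k=0$, so $\hat g_k$ is Euclidean there and smooth on $\mathbb R^3$.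

\begin{lemma}\label{lem:rick}
$\mathrm{Ric}_{\hat g_k}\ge0$ on $\mathbb R^3$.
\end{lemma}

\begin{proof}
The function $E_k$ is a product of nonnegative nondecreasing functions, hence nondecreasing, and $E_k\le\frac12$. We check \eqref{eq:budget}. The set $\{a_k\ne0\}$ lies in $(-k-2,-s_0)$, where $E_k=2B|s|^{-1/2}$ and $E_k'=B|s|^{-3/2}$. The transition intervals $[-2s_0,-s_0]$ of $\chi$ and $[-k-2,-k]$ of $\chi_k$ have disjoint interiors since $k\ge2s_0$, so $|(\chi\chi_k)'|\le1$. Hence $|a_k|\le|s|^{-1}$ and $|(a_k)_s|\le|s|^{-1}+s^{-2}$, and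
\[
3|a_k|+|(a_k)_s|+a_k^2\le\frac4{|s|}+\frac2{s^2}\le|s|^{-1/2},
\]
because $4|s|^{-1/2}+2|s|^{-3/2}\le0.8+0.016$ for $|s|\ge25$. This is the first condition. The second is $E_kE_k'=2B^2s^{-2}\ge2B^2a_k^2$. Proposition~\ref{prop:ricci} applies.
\end{proof}

\subsection{Convergence and conclusion}

For $\hat g$ and for each $\hat g_k$ we have $1-f/r\le E$, $1-f_k/r\le E_k\le E$ and $|a_k|\le|a|$, so the factor in \eqref{eq:compare} is at most $E(s)+|a(s)|$. For $s\le-s_0$ this is at most $\sigma(s):=E(s)+1/|s|\le0.4+0.04$, a nondecreasing function that tends to $0$ as $s\to-\infty$. For $s\ge-s_0$ it is at most $\frac12$, as $a=0$. Thus $\frac12|v|_E\le|v|\le\frac32|v|_E$ for all these metrics. Consequently $\hat g_k$ is complete, $\hat g$ extends continuously to $0$ by the Euclidean metric, and (T1) holds.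

We claim that, with $\delta_k=4\sigma(-k)\to0$,
\begin{equation}\label{eq:bilip}
\big||v|_{\hat g_k}-|v|_{\hat g}\big|\le\delta_k|v|_{\hat g}\quad\text{on }\mathbb R^3\setminus\{0\}.
\end{equation}
For $r\le e^{-k}$, inequality \eqref{eq:compare} bounds the left side by $2\sigma(-k)|v|_E\le4\sigma(-k)|v|_{\hat g}$. For $r\ge e^{-k}$ we have $a_k=a$, so both norms involve the same $\xi$ and the left side is at most $(f_k-f)|\xi|\le\frac{f_k-f}f|v|_{\hat g}$. Since $E_k=E$ for $s\ge-k-2$, we have $0\le f_k-f\le e^{-k-2}E(-k-2)\le r\sigma(-k)$, and $f\ge r/2$ gives the bound $2\sigma(-k)|v|_{\hat g}$.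

By \eqref{eq:bilip}, $(1-\delta_k)d_{\hat g}\le d_{\hat g_k}\le(1+\delta_k)d_{\hat g}$, and the density of $\mathrm{vol}_{\hat g_k}$ with respect to $\mathrm{vol}_{\hat g}$ lies between $(1-\delta_k)^3$ and $(1+\delta_k)^3$. So \eqref{eq:pmGH} holds with $X_k=X=\mathbb R^3$ and $p=0$: the convergence is pmGH and without collapse. By Lemma~\ref{lem:rick}, (R1) and (R2), $X$ is $\mathrm{RCD}(0,3)$, hence $\mathrm{RCD}(0,N)$ for $N\ge3$.

Finally, $(\mathbb R^3,\hat g)$ is a twisted cone: $1\ge f/r\ge1-E\to1$, and $a\le0$ equals $-1/|s|$ near $-\infty$. Given $\epsilon\in(0,\pi)$, choose $t_0$ with $d_{S^2}(o(-t_0),\mathbf n)>\epsilon$ and apply Proposition~\ref{prop:failure} with $y=o(-t_0)$. This proves Theorem~\ref{thm:A}. \qed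

\section{Weighted sectors: every $N>2$}\label{sec:sector}

We prove Theorem~\ref{thm:B}(2). For $N<3$ we work on a surface. A divergence-free field on a one-dimensional cross-section is constant, hence a Killing field, so the first-order curvature term seen in Section~\ref{subsec:example} cannot be avoided. The extra dimension $q=N-2>0$ is used instead. For a measure $m=\varphi^q\,\mathrm{vol}$ on a surface, the tensor that governs $\mathrm{CD}(0,N)$ is
\[
\mathrm{Ric}_N=\mathrm{Ric}-q\,\frac{\operatorname{Hess}\varphi}\varphi ,
\]
as the proof of Lemma~\ref{lem:CD} shows. If $\varphi$ is homogeneous in $r$ and strictly concave, then $-\operatorname{Hess}\varphi/\varphi\ge c\,r^{-2}$, which beats a Gauss curvature of size $\eta r^{-2}$ with $\eta$ small. A positive concave function is constant on every full line, so the domain must be a sector of opening less than $\pi$; this is the origin of the restriction $D<\pi$.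

\subsection{The space}

Let $N>2$, $q=N-2$, $D\in(0,\pi)$. Choose $D/2<\ell'<\ell<\pi/2$ and $\kappa>1$ with $\kappa\ell<\pi/2$. Let $W:\mathbb R/2\pi\mathbb Z\to[0,1]$ be smooth and positive exactly on $(-\ell',\ell')$. Let $\eta\in(0,\frac18)$, to be chosen small, and $a(s)=-\eta(1+s^2)^{-1/2}$, so that $|a|,|a_s|\le\eta$. For integers $k\ge1$ let $a_k=\chi_ka$ with $\chi_k$ smooth, $0\le\chi_k\le1$, $\chi_k=0$ for $s\le-k-1$, $\chi_k=1$ for $s\ge-k$, $|\chi_k'|\le2$. If $b$ denotes $a$ or $a_k$, then $|b|\le\eta$ and $|b_s|\le3\eta$. On $\mathbb R^2$ put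
\[
\hat g=dr^2+r^2(d\omega-aW\,ds)^2,\qquad\hat g_k=dr^2+r^2(d\omega-a_kW\,ds)^2 .
\]
By \eqref{eq:compare} with $f=r$, the norm with data $b$ differs from $|v|_E$ by at most $|b(s)||v|_E$. The metric $\hat g_k$ is smooth and complete on $\mathbb R^2$, and it equals the Euclidean metric for $r\le e^{-k-1}$ and for $|\omega|\ge\ell'$. The area form is $dr\wedge r(d\omega-bW\,ds)=r\,dr\wedge d\omega$ for all these metrics. Let
\[
\Sigma=\{|\omega|\le\ell\},\qquad\varphi=(r\cos\kappa\omega)^{1/2},\qquad m=\varphi^q\,r\,dr\,d\omega\ \text{ on }\Sigma,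
\]
and let $d$ be the length metric of $\hat g$ on $\Sigma$. Since $\kappa\ell<\pi/2$, the function $\varphi$ is smooth and positive near $\Sigma\setminus\{0\}$. The function $r\cos\kappa\omega$ is linear for $\kappa=1$; taking $\kappa>1$ makes it strictly concave in the angular direction, and the square root adds concavity in the radial direction.

\subsection{The weighted Ricci tensor}

\begin{lemma}\label{lem:ricN}
For $\eta$ small, depending only on $W,\kappa,\ell,q$, we have $\mathrm{Ric}_N\ge0$ on $\Sigma\setminus\{0\}$ for $\hat g$ and for every $\hat g_k$.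
\end{lemma}

\begin{proof}
Below, $C$ denotes constants depending only on $W,\kappa,\ell,q$, and primes denote $\partial_\omega$. The frame $e_1=\partial_r+\frac{bW}r\partial_\omega$, $e_2=\frac1r\partial_\omega$ is orthonormal, and
\[
[e_1,e_2]=-\frac1{r^2}\partial_\omega-\frac{bW'}{r^2}\partial_\omega=-\lambda e_2,\qquad\lambda=\frac{1+bW'}r .
\]
Write $\nabla_Ve_1=\varpi(V)e_2$ and $\nabla_Ve_2=-\varpi(V)e_1$. Then $[e_1,e_2]=-\varpi(e_1)e_1-\varpi(e_2)e_2$, so $\varpi(e_1)=0$ and $\varpi(e_2)=\lambda$. The Gauss curvature is $\mathcal K=-e_1\lambda-\lambda^2$. Since $r^2e_1\lambda=-(1+bW')+b_sW'+b^2WW''$,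
\[
\mathcal K=-r^{-2}\big[bW'+b_sW'+b^2WW''+b^2W'^2\big],\qquad|\mathcal K|\le C\eta\,r^{-2}.
\]

Write $\varphi=r^{1/2}\Theta(\omega)$ and $F=\frac12\Theta+bW\Theta'$, so that $e_1\varphi=r^{-1/2}F$ and $e_2\varphi=r^{-1/2}\Theta'$. The Hessian entries are $e_1e_1\varphi$, $e_1e_2\varphi$ and $e_2e_2\varphi+\lambda e_1\varphi$. Hence $H=r^{3/2}\operatorname{Hess}\varphi$ has entries
\[
H_{11}=-\tfrac12F+b_sW\Theta'+bWF',\qquad H_{12}=-\tfrac12\Theta'+bW\Theta'',\qquad H_{22}=\Theta''+(1+bW')F .
\]
For $b\equiv0$ this is
\[
H^0=\begin{pmatrix}-\frac14\Theta&-\frac12\Theta'\\[2pt]-\frac12\Theta'&\Theta''+\frac12\Theta\end{pmatrix},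
\]
and the entries of $H-H^0$ are $-\frac12bW\Theta'+b_sW\Theta'+bWF'$, $bW\Theta''$ and $bW\Theta'+bW'F$. Each term has a factor $b$ or $b_s$, and the other factors are bounded on $|\omega|\le\ell$, so $|H-H^0|\le C\eta$.

With $\psi=\cos\kappa\omega$, $\psi''=-\kappa^2\psi$ and $\Theta=\psi^{1/2}$,
\[
\Theta'=\tfrac12\psi^{-1/2}\psi',\qquad\Theta''+\tfrac12\Theta=-\tfrac14\psi^{-3/2}\psi'^2-\tfrac12(\kappa^2-1)\psi^{1/2},
\]
\[
\det H^0=\tfrac1{16}\psi^{-1}\psi'^2+\tfrac18(\kappa^2-1)\psi-\tfrac1{16}\psi^{-1}\psi'^2=\tfrac18(\kappa^2-1)\psi>0 .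
\]
This is where $\kappa>1$ is used. As $H^0_{11}<0$, the matrix $H^0$ is negative definite, and by compactness $H^0\le-2c_0$ on $|\omega|\le\ell$ for some $c_0>0$. If $C\eta\le c_0$, then $\operatorname{Hess}\varphi\le-c_0r^{-3/2}$. Since $0<\varphi\le r^{1/2}$ and $\mathrm{Ric}=\mathcal K$ times the metric, $\mathrm{Ric}_N\ge(qc_0-C\eta)\,r^{-2}$, which is nonnegative for small $\eta$.
\end{proof}

Fix such an $\eta$.

\subsection{Convex truncations}

The space $(\Sigma,d,m)$ has a boundary, and at the apex the metric is not smooth and the weight vanishes. We remove the apex by cutting it off with a straight line inside the region where $\hat g_k$ is Euclidean. The boundary is harmless because $W$ vanishes near it. Let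
\[
\Sigma_k=\Sigma\cap\{r\cos\omega\ge h_k\},\qquad h_k=e^{-k-1}\cos\ell .
\]
A point of $\Sigma$ with $r\cos\omega\le h_k$ has $r\le h_k/\cos\ell=e^{-k-1}$.

\begin{lemma}\label{lem:convex}
Every minimizing geodesic of $(\mathbb R^2,\hat g_k)$ with endpoints in $\Sigma_k$ lies in $\Sigma_k$. The same holds for $\Sigma$.
\end{lemma}

\begin{proof}
In the Euclidean plane, $\Sigma_k$ is an intersection of three closed half-planes (here $\ell<\pi/2$ is used), hence closed and convex. At a point of the open set $\mathbb R^2\setminus\Sigma_k$ either $|\omega|>\ell$ or $r\le e^{-k-1}$, so $\hat g_k$ is Euclidean on this set. If a geodesic left $\Sigma_k$, there would be times $t_0<t_1$ at which it is in $\Sigma_k$ and between which it is outside. On $(t_0,t_1)$ it is a Euclidean geodesic, so it is a straight segment with endpoints in the convex set $\Sigma_k$, a contradiction. For $\Sigma$, the complement is $\{|\omega|>\ell\}$ and the same argument applies.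
\end{proof}

\begin{lemma}\label{lem:CD}
$(\Sigma_k,d_{\hat g_k},m|_{\Sigma_k})$ is an $\mathrm{RCD}(0,N)$-space.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:convex}, $\Sigma_k$ with the restricted distance is a complete, separable, geodesic space. The measure is locally finite with full support, and $\varphi$ is smooth and positive near $\Sigma_k$, so absolute continuity with respect to $m$ and to the area measure mean the same on $\Sigma_k$.

\emph{Step 1: compact supports.} Let $\mu_0,\mu_1$ be absolutely continuous probability measures with compact support in $\Sigma_k$. By McCann's theorem and \cite{CMS}, applied in the complete surface $(\mathbb R^2,\hat g_k)$, there is a $\frac{d^2}2$-concave function $\vartheta$ such that the maps $T_t(x)=\exp_x(-t\nabla\vartheta(x))$ have the following properties.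
\begin{itemize}
\item The optimal coupling is unique and induced by $T_1$; the curve $\mu_t=(T_t)_\#\mu_0$ is the unique $W_2$-geodesic, and $\mu_t$ is absolutely continuous.
\item For $\mu_0$-a.e.\ $x$, the curve $\gamma_t=T_t(x)$ is the unique minimizing geodesic from $x$ to $T_1(x)$, $\vartheta$ has a Hessian at $x$, and $J_t=dT_t(x)$ is a matrix of Jacobi fields along $\gamma$ with $J_0=I$, $\det J_t>0$ on $[0,1]$ and $U=J'J^{-1}$ symmetric.
\item The change of variables formula holds: for each $t$, the density of $\mu_0$ at $x$ with respect to area equals the density of $\mu_t$ at $T_t(x)$ times $\det J_t$, for $\mu_0$-a.e.\ $x$.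
\end{itemize}
By Lemma~\ref{lem:convex}, $\gamma\subset\Sigma_k$. Put $j=\log\det J_t$ and $v=q\log\varphi(\gamma_t)$. The Jacobi equation $J''+\mathcal RJ=0$, with $\operatorname{tr}\mathcal R=\mathrm{Ric}(\gamma',\gamma')$, gives $U'+U^2+\mathcal R=0$. As $j'=\operatorname{tr}U$ and $U$ is a symmetric $2\times2$ matrix, $j''=-\operatorname{tr}U^2-\mathrm{Ric}(\gamma',\gamma')$ with $\operatorname{tr}U^2\ge j'^2/2$. Along the geodesic, $v''=q\operatorname{Hess}\varphi(\gamma',\gamma')/\varphi-v'^2/q$. Adding, and using Lemma~\ref{lem:ricN} and the Cauchy--Schwarz inequality $(j'+v')^2\le(2+q)(j'^2/2+v'^2/q)$, we get for every $N'\ge N=2+q$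
\[
(j+v)''\le-\frac{j'^2}2-\frac{v'^2}q-\mathrm{Ric}_N(\gamma',\gamma')\le-\frac{(j'+v')^2}{N'} .
\]
This says that $e^{(j+v)/N'}=(\det J_t\,\varphi^q(\gamma_t))^{1/N'}$ is concave on $[0,1]$. With $\rho_t=d\mu_t/dm$, the change of variables formula reads $\rho_0(x)\varphi^q(x)=\rho_t(\gamma_t)\,\varphi^q(\gamma_t)\det J_t$. Applying it at the times $0,t,1$ and using concavity, we get for each $t$ and almost every $\gamma$
\begin{equation}\label{eq:pointwise}
\rho_t(\gamma_t)^{-1/N'}\ge(1-t)\rho_0(\gamma_0)^{-1/N'}+t\rho_1(\gamma_1)^{-1/N'} .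
\end{equation}

\emph{Step 2: general measures.} Let $\mu_0,\mu_1\in\mathcal P_2(\Sigma_k)$ be absolutely continuous and let $\Pi$ be an optimal dynamical plan in $\Sigma_k$. For integers $R$ so large that it is nonzero, let $\Pi_R$ be the restriction of $\Pi$ to geodesics with both endpoints in the closed ball of radius $R$ about a fixed point. After normalization, $\Pi_R$ is optimal between compactly supported marginals that are bounded by multiples of $\mu_0,\mu_1$, hence absolutely continuous. By the uniqueness of the coupling and of the geodesics, it is the plan of Step~1. Inequality \eqref{eq:pointwise} is invariant under multiplying all densities by one constant, so it holds for $\Pi_R$-a.e.\ $\gamma$ with the densities $\rho_t^R$ of $(\mathrm{ev}_t)_\#\Pi_R$. As $R\to\infty$ these measures increase to $\mu_t=(\mathrm{ev}_t)_\#\Pi$. So $\mu_t$ is absolutely continuous, and $\rho^R_t\uparrow\rho_t$ holds $m$-a.e., hence at $\gamma_t$ for $\Pi$-a.e.\ $\gamma$. Each geodesic belongs to the defining set of $\Pi_R$ for all large $R$, so \eqref{eq:pointwise} passes to the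 limit for $\Pi$-a.e.\ $\gamma$. Integrating against $\Pi$ and using $\int\rho_t(\gamma_t)^{-1/N'}d\Pi=\int\rho_t^{1-1/N'}dm$ gives \eqref{eq:CD0}.

\emph{Step 3: the Cheeger energy is quadratic.} Let $\Omega$ be the interior of $\Sigma_k$; its complement in $\Sigma_k$ is $m$-null. By Rademacher's theorem, a Lipschitz function $u$ on $\Sigma_k$ has $\operatorname{lip}u=|\nabla u|_{\hat g_k}$ almost everywhere. Let $\mathrm{Ch}(u)<\infty$, and let $u_i\to u$ in $L^2(m)$ be Lipschitz with bounded energies. A subsequence of $\nabla u_i$ converges weakly in $L^2(m)$, and since the weight is smooth and positive on $\Omega$, the limit is the distributional gradient $\nabla u$ of $u$ on $\Omega$. Weak lower semicontinuity of the norm gives $\mathrm{Ch}(u)\ge\frac12\int|\nabla u|^2dm$. By Mazur's lemma, suitable convex combinations of tails of $(u_i)$ converge to $u$ in $L^2(m)$ with gradients converging strongly; they are Lipschitz, so $\mathrm{Ch}(u)\le\frac12\int|\nabla u|^2dm$. The domain of $\mathrm{Ch}$ is a vector space and $u\mapsto\nabla u$ is linear, so $\mathrm{Ch}(u)=\frac12\int|\nabla u|^2_{\hat g_k}dm$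 is a quadratic form.
\end{proof}

\subsection{The limit and the failure of the angle condition}

By Lemma~\ref{lem:convex}, the restriction of $d_{\hat g_k}$ to $\Sigma$ is the length metric of $\hat g_k$ on $\Sigma$, so it can be compared with $d$ curve by curve. We have $\hat g_k=\hat g$ for $r\ge e^{-k}$. For $r\le e^{-k}$ both norms differ from $|v|_E$ by at most $\eta k^{-1}|v|_E$, and $|v|_E\le2|v|_{\hat g}$. Hence $|d_{\hat g_k}-d|\le4\eta k^{-1}d$ on $\Sigma$. The set $\Sigma\setminus\Sigma_k$ lies in $\{r\le e^{-k-1}\}$. Its measure tends to $0$, and by \eqref{eq:radial} each of its points is within distance $2e^{-k-1}$ of the point $(r,\omega)=(e^{-k-1},0)\in\Sigma_k$. The point $p=(1,0)$ belongs to every $\Sigma_k$. So \eqref{eq:pmGH} holds, and $(\Sigma_k,d_{\hat g_k},m|_{\Sigma_k},p)\to(\Sigma,d,m,p)$. The limit is complete, proper and geodesic, $m$ is locally finite with full support, and $(\Sigma,d,m)$ is $\mathrm{RCD}(0,N)$ by Lemma~\ref{lem:CD} and (R2).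

The pair $(\Sigma,\hat g)$ is a twisted cone with $Y=[-\ell,\ell]$ and $f=r$: the field $W\partial_\omega$ vanishes near $\pm\ell$, so its flow preserves $Y$; (T1) follows from $|a|\le\frac18$; and $a\le0$ tends to $0$ like $-\eta/|s|$, which is not integrable. The flow fixes $\pm\ell'$ and moves each $y\in(-\ell',\ell')$ monotonically to the right; the limit is a zero of $W$, so $y_\infty=\ell'$. As $2\ell'>D$, we can choose $y>-\ell'$ with $\ell'-y>D$. Proposition~\ref{prop:failure} shows that the local $\operatorname{ATB}(\epsilon)$-condition fails for every $\epsilon\in(0,D)$. This proves Theorem~\ref{thm:B}(2). \qed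

\begin{thebibliography}{9}

\bibitem{BGHZ} Brena, Gigli, Honda and Zhu, \emph{Weakly non-collapsed RCD spaces are strongly non-collapsed}.

\bibitem{CMS} Cordero-Erausquin, McCann and Schmuckenschl\"ager, Invent. Math. (2001).

\bibitem{EKS} Erbar, Kuwada and Sturm, Invent. Math. (2015).

\bibitem{GMS} Gigli, Mondino and Savar\'e, Proc. LMS (2015).

\bibitem{KL} Kitabeppu and Lakzian, \emph{Characterization of low dimensional $\mathrm{RCD}^*(K,N)$ spaces} (2016).

\bibitem{LOZ} Nina Lebedeva, Shin-ichi Ohta and Vladimir Zolotov, \emph{Self-contracted curves in spaces with weak lower curvature bound}, arXiv:1902.01594 (2019).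

\bibitem{LS} Lytchak and Stadler, \emph{Ricci curvature in dimension 2}.

\bibitem{Vil} Villani, \emph{Optimal Transport: Old and New}.

\end{thebibliography}
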